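# A tomographic refinement of the Stein–Tomas inequality: true for plane curves, false for surfaces

## 1. Plane curves, where the refinement holds

Let $S\subset\mathbb R^d$, $d\ge 2$, be a smooth compact hypersurface with everywhere nonvanishing Gaussian curvature (for $d=2$: a smooth compact curve with nonvanishing curvature), and let $d\sigma$ be its surface measure. For $g\in L^2(S,d\sigma)$ the Fourier extension of $g$ is
$$\widehat{gd\sigma}(x)=\int_S g(u)e^{iu\cdot x}\,d\sigma(u),\qquad x\in\mathbb R^d .$$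
It is a bounded continuous function, since $g\in L^2\subset L^1$. For a nonnegative function $f$ on $\mathbb R^d$ the X-ray transform is
$$Xf(\omega,v)=\int_{\mathbb R}f(v+t\omega)\,dt,\qquad |\omega|=1,\ v\in\mathbb R^d,$$
so $\|Xf\|_\infty$ is the supremum of the integrals of $f$ over all lines. For example, if $f$ is the indicator function of the unit ball, $Xf$ is a chord length and $\|Xf\|_\infty=2$.

The Stein–Tomas restriction theorem in three dimensions says $\|\widehat{gd\sigma}\|_{L^4(\mathbb R^3)}\lesssim\|g\|_{L^2(S)}$. The question, posed as a tomographic refined Stein–Tomas inequality in Jonathan Bennett, Susana Gutierrez, Shohei Nakamura and Itamar Oliveira, "A phase-space approach to weighted Fourier extension inequalities", arXiv:2406.14886 (2024), is whether two of the four powers of $\|g\|_2$ can be replaced by the largest line integral of $|\widehat{gd\sigma}|^2$. That is, for $d=3$, is it true that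
$$\|\widehat{gd\sigma}\|_{L^4(\mathbb R^d)}^4\le C_S\,\|X(|\widehat{gd\sigma}|^2)\|_\infty\,\|g\|_2^2\qquad\text{for all }g\in L^2(S)\,? \tag{1.1}$$
We write $\Xi=\|X(|\widehat{gd\sigma}|^2)\|_\infty$. The value $\Xi=\infty$ is allowed, and then (1.1) is trivial for nonzero $g$.

Here is the case $S=\mathbb S^2$ by hand. In the direction $\omega$ write $u\in\mathbb S^2$ through its height $s=u\cdot\omega\in[-1,1]$ and its angle $\phi$; then $d\sigma=ds\,d\phi$. Along the line $v+t\omega$ the extension is $\int f_v(s)e^{its}ds$, where $f_v(s)=\int_0^{2\pi}g\,e^{iu\cdot v}d\phi$, so the line integral of its square is $2\pi\int|f_v|^2ds$. By Cauchy–Schwarz $|f_v(s)|^2\le 2\pi\int_0^{2\pi}|g|^2d\phi$, hence $\Xi\le4\pi^2\|g\|_2^2$. So on the sphere (1.1) would indeed strengthen Stein–Tomas. For $g=1$ we have $\widehat{d\sigma}(x)=4\pi\frac{\sin|x|}{|x|}$, and a line through the origin gives $16\pi^2\int_{\mathbb R}\frac{\sin^2t}{t^2}dt=16\pi^3=4\pi^2\|g\|_2^2$. So $\Xi=16\pi^3$, while $\|\widehat{d\sigma}\|_4^4=4\pi(4\pi)^4\int_0^\infty\frac{\sin^4 r}{r^2}dr=4\pi(4\pi)^4\frac\pi4=256\pi^6$.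 The ratio of the two sides of (1.1), without the constant, is $256\pi^6/(16\pi^3\cdot4\pi)=4\pi^2$. Constants are harmless.

We now drop one dimension, where the answer is yes.

**Theorem 2, case $d=2$.** If $S\subset\mathbb R^2$ is a smooth compact curve with nonvanishing curvature, then (1.1) holds.

We use two standard facts. First, if $f\in L^1(\mathbb R^k)$ and $\hat f(y)=\int f(x)e^{iy\cdot x}dx$, then $\int|\hat f|^2=(2\pi)^k\int|f|^2$, and $f\in L^2$ as soon as one side is finite. Second, if a finite sum $F(\rho)=\sum_ja_je^{i\rho\lambda_j}$ has distinct real frequencies, then $\frac1{2R}\int_{-R}^R|F|^2d\rho\to\sum_j|a_j|^2$ as $R\to\infty$ (expand the square; the cross terms average to $0$).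

*Proof.* Let $\tau(u)$ be the unit tangent. As the curvature does not vanish, the tangent angle is strictly monotone along $S$. Split $S$ into finitely many closed arcs $S_1,\dots,S_{M_0}$, disjoint up to endpoints, on each of which the tangent angle varies by less than $\pi$. We may assume $\Xi<\infty$, and we fix a representative of $g$.

**Step 1: line integrals control a weighted $L^2$ norm of $g$.** We show that for every unit vector $\omega$
$$2\pi\int_S\frac{|g(u)|^2}{|\tau(u)\cdot\omega|}\,d\sigma(u)\le\Xi. \tag{1.2}$$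
Let $e\perp\omega$ be a unit vector. On $S_i$ the derivative of $u\cdot\omega$ along the arc is $\tau\cdot\omega$, which vanishes at most once, since the tangent angle is strictly monotone with range of length less than $\pi$. So $u\mapsto u\cdot\omega$ is at most two-to-one on $S_i$, and its fibers on $S$ have at most $2M_0$ points. For $\rho\in\mathbb R$, the function $t\mapsto\widehat{gd\sigma}(\rho e+t\omega)$ equals $\int f_\rho(s)e^{its}ds$ with
$$f_\rho(s)=\sum_{u\in S,\ u\cdot\omega=s}\frac{g(u)e^{i\rho u\cdot e}}{|\tau(u)\cdot\omega|}\in L^1(\mathbb R),$$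
by the change of variables $ds=|\tau\cdot\omega|\,d\sigma$ on the monotone pieces. Its squared $L^2(dt)$ norm is a line integral, hence at most $\Xi$. So $f_\rho\in L^2$ and $2\pi\int|f_\rho|^2ds\le\Xi$ for every $\rho$.

Now average over $\rho$. For $s$ outside the finite set of critical values, $\rho\mapsto f_\rho(s)$ is a finite exponential sum with frequencies $u\cdot e$. These are distinct, because distinct points of $\mathbb R^2$ with the same $u\cdot\omega$ have different $u\cdot e$. So its mean square over $[-R,R]$ tends to $\sum_{u\cdot\omega=s}|g(u)|^2|\tau(u)\cdot\omega|^{-2}$. By Fatou and Tonelli,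
$$\int\sum_{u\cdot\omega=s}\frac{|g(u)|^2}{|\tau(u)\cdot\omega|^2}\,ds\le\liminf_{R\to\infty}\frac1{2R}\int_{-R}^R\int|f_\rho(s)|^2ds\,d\rho\le\frac{\Xi}{2\pi},$$
and $ds=|\tau\cdot\omega|d\sigma$ turns the left side into the integral in (1.2).

**Step 2: the $L^4$ norm is a double integral with the same weight.** Let $g_i=g1_{S_i}$. In rotated coordinates $S_i$ is the graph of a function $f$ over an interval with $f''\ne0$, say $f''>0$ (the concave case is the same). If $u,u'\in S_i$ have abscissas $x\pm h$, $h\ge0$, then $u+u'=(2x,\,f(x+h)+f(x-h))$, and the second coordinate is strictly increasing in $h$ because its derivative is $f'(x+h)-f'(x-h)>0$ for $h>0$. So $(u,u')\mapsto u+u'$ is injective off the diagonal up to swapping. Its Jacobian with respect to arc length is $|\tau(u)\wedge\tau(u')|$, which is nonzero off the diagonal since the two tangent angles differ by an amount in $(0,\pi)$. Hence $g_id\sigma*g_id\sigma$ has density $2g_i(u)g_i(u')/|\tau(u)\wedge\tau(u')|$ at $u+u'$, and its squared $L^2$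 norm is
$$\frac12\iint\frac{4|g_i(u)g_i(u')|^2}{|\tau(u)\wedge\tau(u')|^2}\,|\tau(u)\wedge\tau(u')|\,d\sigma\,d\sigma .$$
Since $(\widehat{g_id\sigma})^2$ is the transform of $g_id\sigma*g_id\sigma$, Plancherel gives
$$\|\widehat{g_id\sigma}\|_4^4=(2\pi)^2\cdot2\iint\frac{|g_i(u)|^2|g_i(u')|^2}{|\tau(u)\wedge\tau(u')|}\,d\sigma(u)\,d\sigma(u').$$

**Step 3: combine.** For fixed $u$ let $\omega_u$ be the unit normal at $u$; then $|\tau(u)\wedge\tau(u')|=|\tau(u')\cdot\omega_u|$. By (1.2) with $\omega=\omega_u$ the $u'$-integral is at most $\Xi/2\pi$, so $\|\widehat{g_id\sigma}\|_4^4\le8\pi^2\frac{\Xi}{2\pi}\|g_i\|_2^2=4\pi\,\Xi\,\|g_i\|_2^2$. With $|\sum_{i\le M_0}a_i|^4\le M_0^3\sum|a_i|^4$ we get $\|\widehat{gd\sigma}\|_4^4\le4\pi M_0^3\,\Xi\,\|g\|_2^2$. $\square$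

A sanity check: for $g=1$ on the circle the left side of (1.2) is infinite, so $\Xi=\infty$, and the inequality says nothing there.

## 2. From finite fibers to fibers that are curves

What changes when $d=3$? Take the same route. Fix a direction $\omega$; the lines parallel to $\omega$ are indexed by $v\in\omega^\perp$, now a plane, and each line integral is $2\pi\int|f_v(s)|^2ds$, where $f_v(s)$ is an integral over the fiber $\{u\cdot\omega=s\}$. In the plane this fiber was a finite set, and averaging over $v$ recovered $\sum|g|^2|\tau\cdot\omega|^{-2}$. In space the fiber is a curve, and the average recovers nothing. For $S=\mathbb S^2$, $g=1$, $|s|<1$,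
$$f_v(s)=\int_0^{2\pi}e^{i|v|\sqrt{1-s^2}\cos\phi}\,d\phi\longrightarrow0\qquad(|v|\to\infty)$$
by the Riemann–Lebesgue lemma, since the pushforward of $d\phi$ under $\cos$ has an $L^1$ density. So the mean square of $f_v(s)$ over $|v|\le R$ tends to $0$, and Step 1 becomes $0\le\Xi$. This is where the planar proof stops: mean squares over translates detect only point masses on the fibers.

In fact no other argument can replace it.

**Theorem 1.** Let $S\subset\mathbb R^3$ be a (nonempty) smooth compact hypersurface with nonvanishing Gaussian curvature. For every $A<\infty$ and every neighborhood $\mathcal N$ of an interior point of $S$ there is $0\le g\in C^\infty$ supported in $\mathcal N$ with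
$$\|\widehat{gd\sigma}\|_4^4>A\,\|X(|\widehat{gd\sigma}|^2)\|_\infty\|g\|_2^2,\qquad 0<\|X(|\widehat{gd\sigma}|^2)\|_\infty<\infty .$$

**Theorem 2.** Let $S\subset\mathbb R^d$ be a smooth compact hypersurface with nonvanishing Gaussian curvature. If $d\ge3$, (1.1) fails for every $S$. If $d=2$, (1.1) holds for every $S$.

So in three dimensions the answer is no, for every surface, even for smooth nonnegative $g$ on an arbitrarily small cap. We prove Theorem 1 in Sections 3–9. Section 10 adds $d\ge4$.

Notation: $m=d-1\ge2$ is the dimension of $S$; $Q(\eta)=\sum_{j\le m}\varepsilon_j\eta_j^2$ with $\varepsilon_j=\pm1$, $\varepsilon_1=1$; $\mathcal E=\mathrm{diag}(\varepsilon_j)$; $B(\eta,\eta')=\mathcal E\eta\cdot\eta'$, so $Q(\eta)=B(\eta,\eta)$ and $|B(\eta,\eta')|\le|\eta||\eta'|$. For $\varphi\in C_c^\infty(\mathbb R^m)$ put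
$$u(y,t)=\int\varphi(\eta)e^{i(y\cdot\eta+tQ(\eta))}d\eta,\qquad Y(u)=\sup_{v,\nu\in\mathbb R^m}\int_{\mathbb R}|u(v+t\nu,t)|^2dt .$$
Thus $u$ solves a Schrödinger-type equation with symbol $Q$, and $Y(u)$ is the largest integral of $|u|^2$ over lines transverse to $\{t=0\}$, measured by $dt$. The letters $C,c>0$ denote absolute constants, except in Section 3, where they may depend on $S$ and $\varphi$ but not on $\delta$. $C_q$ depends only on $q$. All may change from line to line.

## 3. Blowing up a small cap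

A small cap of $S$ looks like a quadric, and the ratio of the two sides of (1.1) is invariant under the parabolic scaling. So a counterexample for the quadric transfers to $S$.

**Proposition 3.** Let $S\subset\mathbb R^d$, $d\ge3$, be as above and $\mathcal N$ a neighborhood of an interior point. There is a form $Q$ as above such that the following holds. If $0\le\varphi\in C_c^\infty(\mathbb R^m)$ satisfies $\|u\|_4^4>2A\,Y(u)\|\varphi\|_2^2$, then there is $0\le g\in C^\infty$ supported in $\mathcal N$ with $0<\|X(|\widehat{gd\sigma}|^2)\|_\infty<\infty$ and $\|\widehat{gd\sigma}\|_4^4>A\|X(|\widehat{gd\sigma}|^2)\|_\infty\|g\|_2^2$.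

*Proof.*

**Step 1: coordinates and scaled data.** All quantities are invariant under isometries applied to $S$ (a translation multiplies $\widehat{gd\sigma}$ by a unimodular function). So near the point, $S$ is a graph $x_d=h(\xi)$ with $h(0)=0$, $\nabla h(0)=0$ and $\mathrm{Hess}\,h(0)$ invertible. Diagonalize $\frac12\mathrm{Hess}\,h(0)$ by congruence, after reflecting $x_d\mapsto-x_d$ if it is negative definite, and order the coordinates so that a positive sign comes first. This gives $L\in GL_m(\mathbb R)$ with $h(L\eta)=Q(\eta)+O(|\eta|^3)$, $\varepsilon_1=1$. Let $U$ be an open ball containing $\mathrm{supp}\,\varphi$. The function $h(L\eta)-Q(\eta)$ vanishes to third order, so it is $\sum_{|\alpha|=3}\eta^\alpha R_\alpha(\eta)$ with smooth $R_\alpha$, and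
$$h(\delta L\eta)=\delta^2Q_\delta(\eta),\qquad Q_\delta=Q+\delta r(\eta,\delta),\qquad r(\eta,\delta)=\sum_{|\alpha|=3}\eta^\alpha R_\alpha(\delta\eta),$$
with $r$ smooth on a neighborhood of $\overline U\times[0,\delta_0]$. Let $J=\sqrt{1+|\nabla h|^2}$, so $d\sigma=J\,d\xi$; let $\Delta=|\det L|$ and
$$g_\delta(\xi,h(\xi))=\varphi(\delta^{-1}L^{-1}\xi)/J(\xi),$$
which is smooth, nonnegative, and supported in $\mathcal N$ for small $\delta$. Substituting $\xi=\delta L\eta$,
$$\widehat{g_\delta d\sigma}(x',x_d)=\delta^m\Delta\,u_\delta(\delta L^Tx',\delta^2x_d),\quad u_\delta(y,t)=\int\varphi(\eta) e^{i(y\cdot\eta+tQ_\delta(\eta))}d\eta,\quad\|g_\delta\|_2^2\le\delta^m\Delta\|\varphi\|_2^2, \tag{3.1}$$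
the last because $\int\varphi(\delta^{-1}L^{-1}\xi)^2J^{-1}d\xi$ and $J\ge1$. Note $u_0=u$.

**Step 2: recall nonstationary phase.** If $a\in C_c^\infty$ is supported in a fixed compact set, $|\nabla\Phi|\ge1$ on $\mathrm{supp}\,a$, and the derivatives of $a$ up to order $M$ and those of $\Phi$ of orders $1,\dots,M+1$ are bounded there by $C_0$, then $|\int ae^{i\lambda\Phi}|\le C(C_0,M)(1+\lambda)^{-M}$ for $\lambda\ge0$. For $\lambda\le1$ this is trivial. For $\lambda>1$ write $e^{i\lambda\Phi}=(i\lambda)^{-1}|\nabla\Phi|^{-2}\nabla\Phi\cdot\nabla e^{i\lambda\Phi}$ and integrate by parts $M$ times.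

**Step 3: decay that is uniform in $\delta$.** This will allow limits in $L^4$ and along lines. We claim that for all small $\delta\ge0$
$$|u_\delta(y,t)|\le C(1+|y|+|t|)^{-m/2}. \tag{3.2}$$
Squaring,
$$|u_\delta|^2=\iint\varphi(\eta+\zeta)\varphi(\eta)e^{iy\cdot\zeta}e^{it\Psi_\zeta(\eta)}d\eta\,d\zeta,\qquad\Psi_\zeta(\eta)=Q_\delta(\eta+\zeta)-Q_\delta(\eta).$$
For $\eta,\eta+\zeta\in U$ the $\eta$-gradient of $\Psi_\zeta$ is $2\mathcal E\zeta+O(\delta|\zeta|)$, so it has size $\ge|\zeta|$ for small $\delta$, and all its $\eta$-derivatives are $O(|\zeta|)$. Apply Step 2 with $\Phi=\pm\Psi_\zeta/|\zeta|$ (the sign of $t$), $\lambda=|t||\zeta|$, $M=m+1$: the $\eta$-integral is $O((1+|t||\zeta|)^{-m-1})$. Integrating over the bounded set of relevant $\zeta\in\mathbb R^m$ gives $|u_\delta|^2\le C(1+|t|)^{-m}$ for all $y$. If $|y|<C_1(1+|t|)$, then $1+|t|\ge c(1+|y|+|t|)$ and (3.2) follows. If $|y|\ge C_1(1+|t|)$ with $C_1$ large, the phase $y\cdot\eta+tQ_\delta(\eta)$ has gradient $\ge|y|/2$ and derivatives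 $O(|y|)$ on $U$; Step 2 with $\lambda=|y|/2$ gives $u_\delta=O((1+|y|)^{-M})$ for every $M$, and $1+|y|\ge c(1+|y|+|t|)$.

**Step 4: limits as $\delta\to0$.** Since $|e^{it\delta r}-1|\le\delta|t||r|$, we have $|u_\delta-u|\le C\delta|t|$. By (3.2), $|u_\delta|^4\le C(1+|y|+|t|)^{-2m}$, which is integrable on $\mathbb R^{m+1}$ because $2m>m+1$. So $\|u_\delta\|_4\to\|u\|_4$ by dominated convergence. Let $Y_\delta=Y(u_\delta)$, finite by (3.2) because $m\ge2$. For $T\ge1$, along any line $(v+t\nu,t)$ the part $|t|\le T$ of the integral of $|u_\delta|^2$ differs from that of $|u|^2$ by at most $2T\cdot C\delta T$, and the parts $|t|>T$ are $O(T^{-1})$. So $|Y_\delta-Y(u)|\le C\delta T^2+CT^{-1}$. Let $\delta\to0$, then $T\to\infty$: $Y_\delta\to Y(u)$.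

**Step 5: all lines, including nearly horizontal ones.** Take a unit-speed line $a+s\omega$, $\omega=(\omega',\omega_d)$. If $|\omega_d|\ge\frac12$, use the parameter $t=\delta^2(a_d+s\omega_d)$. Then $\delta L^T(a'+s\omega')$ is affine in $t$ and $ds\le2\delta^{-2}dt$, so by (3.1) the integral of $|\widehat{g_\delta d\sigma}|^2$ is at most $(\delta^m\Delta)^2\,2\delta^{-2}Y_\delta$. If $|\omega_d|<\frac12$, then $|\omega'|\ge\frac{\sqrt3}2$ and $|\delta L^T\omega'|\ge c\delta$. With $s_0$ the minimizer of $s\mapsto|\delta L^T(a'+s\omega')|$ this norm is at least $c\delta|s-s_0|$, so (3.2) and $m\ge2$ bound the integral by $(\delta^m\Delta)^2\int C(1+c\delta|s-s_0|)^{-2}ds\le(\delta^m\Delta)^2C'\delta^{-1}$. Hence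
$$\|X(|\widehat{g_\delta d\sigma}|^2)\|_\infty\le(\delta^m\Delta)^2\delta^{-2}(2Y_\delta+C'\delta)<\infty .$$
It is positive: the hypothesis forces $\varphi\ne0$, so $\widehat{g_\delta d\sigma}$ is continuous and not zero.

**Step 6: compare powers of $\delta$.** By (3.1), $\|\widehat{g_\delta d\sigma}\|_4^4=(\delta^m\Delta)^4\delta^{-m-2}\Delta^{-1}\|u_\delta\|_4^4$. If $\|\widehat{g_\delta d\sigma}\|_4^4\le A\|X(|\widehat{g_\delta d\sigma}|^2)\|_\infty\|g_\delta\|_2^2$ held for a sequence $\delta\to0$, both sides would carry the factor $\delta^{3m-2}\Delta^3$. Canceling it gives $\|u_\delta\|_4^4\le A(2Y_\delta+C'\delta)\|\varphi\|_2^2$, and in the limit $\|u\|_4^4\le2A\,Y(u)\|\varphi\|_2^2$, a contradiction. So $g=g_\delta$ works for all small $\delta$. $\square$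

Therefore Theorem 1 follows from the next statement, whose proof occupies Sections 4–9.

**Proposition 4.** Let $m=2$, $Q(\eta)=\eta_1^2+\varepsilon\eta_2^2$, $\varepsilon\in\{1,-1\}$. Then
$$\sup_{0\le\varphi\in C_c^\infty,\ \varphi\ne0}\ \frac{\|u\|_4^4}{Y(u)\|\varphi\|_2^2}=\infty .$$

## 4. For nonnegative data both sides are squares of densities

From now on $m=2$ and $0\le\varphi\in C_c^\infty(\mathbb R^2)$. Nonnegativity removes the oscillation in $v$ that stopped us in Section 2.

The pushforward of a measure $\mu$ under a real function $\Phi$ has density $\theta$ if $\int\psi(\Phi)\,d\mu=\int\psi\theta\,d\lambda$ for bounded Borel $\psi$. If $|f_1|\le f_2$ and the pushforward of $f_2\,d\eta$ has a density, so has that of $f_1\,d\eta$, and it is bounded in modulus by the former.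

The basic example is the pushforward of Lebesgue measure on the unit disc under $Q$; call its density $M$. If $\varepsilon=1$, the set $\{|\zeta|^2\le\lambda\}$ has area $\pi\lambda$, so $M=\pi1_{[0,1]}$. If $\varepsilon=-1$, $Q=(\zeta_1+\zeta_2)(\zeta_1-\zeta_2)$; both factors are at most $\sqrt2$ in modulus on the disc and the Jacobian is $\frac12$, so for $|\lambda|\le2$
$$M(\lambda)\le\frac12\cdot2\int_{|\lambda|/\sqrt2}^{\sqrt2}\frac{ds}{s}=\log\frac2{|\lambda|},$$
and $M=0$ for $|\lambda|>2$. In both cases $M\in L^2$. By scaling, the pushforward of $1_{B(c,R)}d\eta$ under $Q(\cdot-c)$ has density $M(\lambda/R^2)$. Consequently any bounded compactly supported function has an $L^2$ density under $Q(\cdot-c)$, which justifies Plancherel below.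

**Step 1: an upper bound for $Y(u)$.** Any $\nu$ can be written $\nu=-2\mathcal Ec$. Since $Q(\eta)-2\mathcal Ec\cdot\eta=Q(\eta-c)-Q(c)$,
$$u(v-2t\mathcal Ec,t)=e^{-itQ(c)}\int\varphi(\eta)e^{iv\cdot\eta}e^{itQ(\eta-c)}d\eta .$$
Let $\Theta_c$ be the density of the pushforward of $\varphi\,d\eta$ under $Q(\cdot-c)$. The pushforward of $\varphi e^{iv\cdot\eta}d\eta$ has a density bounded in modulus by $\Theta_c$. By Plancherel in $t$,
$$Y(u)\le2\pi\sup_{c\in\mathbb R^2}\int\Theta_c(\lambda)^2d\lambda . \tag{4.1}$$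

**Step 2: a lower bound for $\|u\|_4^4$.** In $u^2$ put $\eta=a+b$, $\eta'=a-b$. The Jacobian is $4$ and $Q(\eta)+Q(\eta')=2Q(a)+2Q(b)$, so
$$u^2=4\int e^{2iy\cdot a}e^{2itQ(a)}\Big[\int\varphi(a+b)\varphi(a-b)e^{2itQ(b)}db\Big]da .$$
Let $\vartheta_a$ be the density of the pushforward of $\varphi(a+b)\varphi(a-b)\,db$ under $Q$; the bracket is $\int\vartheta_a(\lambda)e^{2it\lambda}d\lambda$. Plancherel in $y$ (frequency $2a$ in two variables) has constant $(2\pi)^2/4=\pi^2$, and in $t$ (frequency $2\lambda$) it has constant $2\pi/2=\pi$. Hence $\|u\|_4^4=16\pi^3\iint\vartheta_a(\lambda)^2d\lambda\,da$. For $h>0$, since $xy\le\frac12(x^2+y^2)$,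
$$\iint_{|\lambda-\lambda'|\le h}\vartheta_a(\lambda)\vartheta_a(\lambda')\,d\lambda\,d\lambda'\le2h\int\vartheta_a^2 ,$$
so
$$\|u\|_4^4\ge\frac{8\pi^3}h\iiint\varphi(a+b)\varphi(a-b)\varphi(a+b')\varphi(a-b')\,1_{|Q(b)-Q(b')|\le h}\,da\,db\,db'. \tag{4.2}$$

## 5. Rectangles against isosceles pairs

Let $\varphi$ be a sum of bumps of tiny radius $\rho$ at the points of a finite set $\Lambda\subset\{n\in\mathbb Z^2:|n|\le N\}$. The next paragraph is a guide, not a proof; the rigorous versions are in Section 9.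

Under $Q(\cdot-c)$ a typical bump has mass about $\rho^2$ spread over an interval of length about $\rho N$. So each coincidence $Q(n-c)=Q(n'-c)$ adds about $\rho^4/(\rho N)=\rho^3/N$ to $\int\Theta_c^2$. For $\varepsilon=1$ the coincidence says that $n,n'$ are equidistant from $c$; we speak of an isosceles pair with apex $c$ for both signs. In (4.2) with $h\approx\rho N$ each quadruple in $\Lambda$ with
$$n_1+n_2=n_3+n_4,\qquad Q(n_1)+Q(n_2)=Q(n_3)+Q(n_4) \tag{5.1}$$
adds about $\rho^6/(\rho N)=\rho^5/N$. Conditions (5.1) say that $n_1,n_3,n_2,n_4$ is a parallelogram whose sides $n_3-n_1$, $n_4-n_1$ are $B$-orthogonal: a rectangle. For $\varepsilon=-1$ an example is $n_1=0$, $n_3=(1,2)$, $n_4=(2,1)$, $n_2=(3,3)$, where $0+0=-3+3$. With $\|\varphi\|_2^2\approx\rho^2|\Lambda|$, the quotient in Proposition 4 is governed by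
$$\frac{\#\{\text{rectangles in }\Lambda\}}{|\Lambda|\cdot\max_c\#\{\text{isosceles pairs in }\Lambda\text{ with apex }c\}} . \tag{5.2}$$

The natural first choice is the full lattice disc, $\Lambda=\{|n|\le N\}$. Write $w^\perp=(-\varepsilon w_2,w_1)$, so that $B(w,w^\perp)=0$ and $|w^\perp|=|w|$. A rectangle with $n_3\ne n_1$ has $n_3-n_1=\alpha w$ with $w$ primitive (coprime coordinates), $1\le\alpha\le2N/|w|$, and $n_4-n_1\in\mathbb Zw^\perp$, at most $4N/|w|+1\le6N/|w|$ choices. There are $O(N^2)$ choices of $n_1$, and $O(N^4)$ degenerate quadruples with $n_3=n_1$. So there are at most $CN^2\sum_{1\le|w|\le2N}N^2|w|^{-2}\le CN^4\log2N$ rectangles. On the other side, for primitive $w$ and $1\le\alpha,\beta\le N/(2|w|)$ the pair $n=\alpha w+\beta w^\perp$, $n'=-\alpha w+\beta w^\perp$ is isosceles with apex $0$, different parameters give different pairs, and their number is at least $cN^2\sum_{w\text{ prim},|w|\le N/4}|w|^{-2}\ge cN^2\log N$ for large $N$ (the last sum is estimated in Lemma 8 below; its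 argument works for modulus $1$). So (5.2) is bounded: both counts carry one logarithm, and the logarithms cancel.

The way past this is to keep both logarithms and change their coefficients. Both come from $\sum|w|^{-2}$ over primitive $w$. If we restrict $\Lambda$ by congruences modulo distinct odd primes $p$, each coefficient becomes a product of local factors, one for each $p$. With the residue set $\{(0,0),(1,0)\}$ modulo $p$, the local factors will be
$$\text{rectangles: }\ \frac2{p^4}\Big(1-\frac1p\Big)\Big(1+\frac3p\Big),\qquad|\Lambda|:\ \frac2{p^2},\qquad\text{isosceles pairs: }\ \frac1{p^2}\Big(1-\frac1p\Big)\Big(1+\frac2p\Big),$$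
and (5.2) gains $\frac{p+3}{p+2}$ for each prime. Since $\sum1/p=\infty$, $\prod_p\frac{p+3}{p+2}=\infty$.

The hard half is the upper bound for isosceles pairs. It must hold for every real apex $c$ and for near coincidences, and its leading constant must be an absolute multiple of the local product. A count that forgets the residues, like Lemma 7 below, gives only $Cr^2\log 2r$ and loses the factor of order $q^{-2}$ that we need.

## 6. The residue set and its local isosceles count

Let $q>1$ be a product of $k$ distinct odd primes, $P_p=\{0,e_1\}\subset\mathbb F_p^2$, and let $P_q\subset(\mathbb Z/q)^2$ be the set of $z$ with $z\bmod p\in P_p$ for all $p\mid q$, so $|P_q|=2^k$. Put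
$$\Lambda^\infty=\{n\in\mathbb Z^2:n\bmod q\in P_q\},\qquad\Lambda=\Lambda^\infty\cap\{|n|\le N\},$$
$$D_p=\Big(1-\frac1p\Big)\Big(1+\frac2p\Big)=\frac{(p-1)(p+2)}{p^2},\qquad\Pi_q=q^{-2}\prod_{p\mid q}D_p .$$
For $q=15$, $P_{15}$ consists of the four classes with second coordinate $0$ and first coordinate $0,1,6,10$ modulo $15$.

If $w\in\mathbb Z^2$ is primitive, then for $l\in\mathbb Z$ the equation $B(n,w)=n_1w_1+\varepsilon n_2w_2=l$ is solvable and its solutions form a coset of $\mathbb Zw^\perp$, since $w^\perp$ is primitive and $B(w^\perp,w)=0$. Moreover $\beta\mapsto\beta w^\perp$ is injective from $\mathbb Z/q$ to $(\mathbb Z/q)^2$.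

Where do isosceles pairs lead modulo $q$? Let $n\ne n'$. Write $n-n'=\alpha w$ uniquely with $\alpha\ge1$ and $w$ primitive, and put $\theta=2\mathcal Ec$, $\kappa=B(n+n',w)$. As $n+n'=2n-\alpha w$,
$$\kappa=2B(n,w)-\alpha Q(w)\in\mathbb Z,\qquad Q(n-c)-Q(n'-c)=B(n-n',n+n'-2c)=\alpha(\kappa-\theta\cdot w). \tag{6.1}$$
So for $w\in(\mathbb Z/q)^2$, $\gamma\in\mathbb Z/q$ the relevant local count is
$$F(w,\gamma)=\#\{(\alpha,z)\in\mathbb Z/q\times(\mathbb Z/q)^2:\ z\in P_q,\ z-\alpha w\in P_q,\ 2B(z,w)=\gamma+\alpha Q(w)\}.$$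
By the Chinese remainder theorem $F=\prod_{p\mid q}F_p$. For $w\ne0$ in $\mathbb F_p^2$,
$$F_p(w,\gamma)=1_{\gamma=0}+1_{\gamma=2w_1}+2\cdot1_{w_2=0,\,w_1\ne0,\,\gamma=w_1}. \tag{6.2}$$
Indeed, for $\alpha=0$ the choice $z=0$ requires $\gamma=0$ and $z=e_1$ requires $\gamma=2w_1$. For $\alpha\ne0$ the points $z$ and $z-\alpha w$ of $P_p$ are different, so $\alpha w=\pm e_1$ and $w=\tau e_1$ with $\tau\ne0$. Then $(\alpha,z)=(1/\tau,e_1)$ requires $2\tau=\gamma+\tau$, and $(\alpha,z)=(-1/\tau,0)$ requires $0=\gamma-\tau$; both say $\gamma=\tau$.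

For $p=3$, $\gamma=0$: the vectors $w=(\pm1,0)$ give $1$ each, $w=(0,\pm1)$ give $2$ each, the other four give $1$ each. The sum is $10=(p-1)(p+2)$.

## 7. Counting isosceles pairs

**Two counting facts.** (L) A coset of a planar lattice with shortest vector length $\lambda_1$ has at most $C(R^2/\mathrm{covol}+R/\lambda_1+1)$ points in a disc of radius $R$. (B) (Blichfeldt) If a bounded convex set $K\subset\mathbb R^3$ contains four affinely independent points of $\mathbb Z^3$, then $\#(K\cap\mathbb Z^3)\le6\,\mathrm{vol}(K)+3\le24\,\mathrm{vol}(K)$.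

*Proof of (L).* The coset lies on lines parallel to a shortest vector with spacing $\mathrm{covol}/\lambda_1$. At most $2R\lambda_1/\mathrm{covol}+1$ of them meet the disc, each with at most $2R/\lambda_1+1$ points of the coset in it. Multiply out and use $\lambda_1^2\le\frac2{\sqrt3}\mathrm{covol}$. $\square$

*Proof of (B).* List the points of $K\cap\mathbb Z^3$, four affinely independent ones first. We show by induction that the hull of the first $j\ge4$ points is a union of at least $j-3$ nonoverlapping nondegenerate tetrahedra with vertices among these points. This is clear for $j=4$. Add a point $x$. If $x$ lies in the old hull, it lies in one of the tetrahedra and is not a vertex of it, so it lies on at most two of its faces. Replace the tetrahedron by the cones from $x$ over the at least two faces not containing $x$; the number grows by at least one. If $x$ lies outside, the new hull is the old hull together with the nonoverlapping cones from $x$ over the facets visible from $x$. There is at least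 one such facet. Triangulate these facets without new vertices and add the resulting tetrahedra. Each tetrahedron has integer vertices, so its volume is at least $\frac16$, and $\mathrm{vol}(K)\ge\frac16(\#(K\cap\mathbb Z^3)-3)$. Finally $\mathrm{vol}(K)\ge\frac16$ gives $3\le18\,\mathrm{vol}(K)$. $\square$

The first lemma computes the coefficient of the logarithm in the situation where $\theta$ behaves like a rational vector $\theta'$. The point is that the bound is uniform in $\theta'$.

**Lemma 5.** Let $\theta'\in\mathbb Q^2$, $\Gamma=\{w\in\mathbb Z^2:\theta'\cdot w\in\mathbb Z\}$, $W\ge1$. Then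
$$\sum_{w\in\Gamma\text{ primitive},\ |w|<2W}F(w,\theta'\cdot w)\le C\,W^2\prod_{p\mid q}D_p+C_qW .$$

*Proof.* Let $b=[\mathbb Z^2:\Gamma]$. As $\Gamma$ is the kernel of $w\mapsto\theta'\cdot w\in\mathbb Q/\mathbb Z$, whose image is cyclic of order $b$, an integer $j$ satisfies $j\theta'\in\mathbb Z^2$ if and only if $b\mid j$; so $b$ is the order of $\theta'$ in $\mathbb Q^2/\mathbb Z^2$. Let $\mathcal H\subset(\mathbb Z/q)^3$ be the image of $\Gamma$ under $w\mapsto(w,\theta'\cdot w)\bmod q$, and $\Gamma'$ the kernel. A subgroup of $(\mathbb Z/q)^3$ is the product of its reductions, so $\mathcal H=\prod_{p\mid q}H_p$ with $H_p\subset\mathbb F_p^3$ the image modulo $p$.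

**Step 1: the structure of $H_p$.** We show that $|H_p|=p^2$ and find its shape, which tells us what to average over.

Case (i), $p\nmid b$. Here $\Gamma\supset b\mathbb Z^2$ surjects onto $\mathbb F_p^2$. If $w=pw''\in\Gamma$ with $w''\in\mathbb Z^2$, then $b\,\theta'\cdot w=p(b\theta'\cdot w'')\in p\mathbb Z$, so $p\mid\theta'\cdot w$. So $H_p$ is the graph of a linear function: $H_p=\{(x,\vartheta\cdot x)\}$ for some $\vartheta\in\mathbb F_p^2$.

Case (ii), $p\mid b$. Put $c'=b\theta'\in\mathbb Z^2$. By minimality of $b$, $c'\not\equiv0\bmod p$. Since $w\in\Gamma$ if and only if $b\mid c'\cdot w$, $w\bmod p$ lies on the line $\{x:c'\cdot x=0\}=\mathbb F_pw_0$. Taking $w=bw'$, for which $\theta'\cdot w=c'\cdot w'$, shows $(0,s)\in H_p$ for all $s\in\mathbb F_p$. The primitive vector $(-c_2',c_1')/\gcd(c_1',c_2')$ lies in $\Gamma$ and is nonzero modulo $p$. So $H_p=\mathbb F_pw_0\times\mathbb F_p$.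

For instance, $\theta'=(\frac13,0)$ and $p=3$ give $\Gamma=\{3\mid w_1\}$, $b=3$, $H_3=\mathbb F_3e_2\times\mathbb F_3$, and $\sum_{\tau\ne0,s}F_3(\tau e_2,s)=4$ by (6.2).

**Step 2: averages of $F_p$.** In case (i), by (6.2), $\sum_{x\ne0}F_p(x,\vartheta\cdot x)$ counts the $x\ne0$ with $\vartheta\cdot x=0$, those with $(\vartheta-2e_1)\cdot x=0$, and twice the $x=\tau e_1$ with $\vartheta_1\tau=\tau$. If $\vartheta=0$ or $\vartheta=2e_1$, one of the first two counts is $p^2-1$, the other is $p-1$, and the third is $0$ because $\vartheta_1\ne1$; the sum is $(p-1)(p+2)$. Otherwise it is at most $4(p-1)\le(p-1)(p+2)$. In case (ii), $\sum_{\tau\ne0,s}F_p(\tau w_0,s)\le4(p-1)$, since for each $\tau$ the sum over $s$ is at most $1+1+2$. Hence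
$$|H_p|^{-1}\!\!\sum_{(x,\gamma)\in H_p,\,x\ne0}\!\!F_p\le D_p\ \text{ in case (i)},\qquad p^{-1}|H_p|^{-1}\!\!\sum_{(x,\gamma)\in H_p,\,x\ne0}\!\!F_p\le\frac{4(p-1)}{p^3}\le D_p\ \text{ in case (ii)}.$$

**Step 3: count points in each coset.** We have $\lambda_1(\Gamma')\ge1$ and $\mathrm{covol}(\Gamma')=b|\mathcal H|$. A primitive $w$ is nonzero modulo every $p$. Applying (L) with $R=2W$ to each coset of $\Gamma'$ in $\Gamma$, the sum in the lemma is at most
$$CW^2\,b^{-1}\prod_{p\mid q}\Big(|H_p|^{-1}\sum_{(x,\gamma)\in H_p,\,x\ne0}F_p\Big)+C_qW .$$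
Since $b^{-1}\le\prod_{p\mid q,\,p\mid b}p^{-1}$, Step 2 finishes the proof: the factor $p^{-1}$ needed in case (ii) is supplied by $b^{-1}$. $\square$

Now the main count. For real $\theta$ and a dyadic scale $|w|\approx W$ there is a dichotomy. Either the lattice points $(w,\kappa)$ close to the plane $\kappa=\theta\cdot w$ span $\mathbb R^3$, and then volume bounds their number and no logarithm appears after summing over $W$; or they lie on a rational plane, and then Lemma 5 applies.

**Lemma 6.** For all $c\in\mathbb R^2$, $r\ge1$ and every disc $\mathbb D$ of radius $r$,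
$$\#\{(n,n')\in(\mathbb D\cap\Lambda^\infty)^2:\ n\ne n',\ |Q(n-c)-Q(n'-c)|\le\tfrac14\}\le C\,\Pi_q\,r^2\log(2r)+C_qr^2 .$$

*Proof.* 

**Step 1: parametrize.** Use (6.1); here $\alpha|w|\le2r$. The condition becomes $|\kappa-\theta\cdot w|\le\frac1{4\alpha}\le\frac14$. Thus $\kappa=\kappa_w$ is the integer nearest to $\theta\cdot w$, and $\alpha\|\theta\cdot w\|\le\frac14$, where $\|\cdot\|$ is the distance to $\mathbb Z$. Given $w,\alpha$, the value $2B(n,w)=\kappa_w+\alpha Q(w)$ is determined, so $n$ lies on one coset of $\mathbb Zw^\perp$, which has at most $2r/|w|+1\le4r/|w|$ points in $\mathbb D$.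

**Step 2: long $w$, $|w|>r/q$.** There are at most $(2r/|w|)(4r/|w|)\le8q^2$ pairs $(\alpha,n)$ for each of the $O(r^2)$ vectors $w$ with $|w|\le2r$. The total is $\le C_qr^2$.

**Step 3: short $w$, dyadic scales.** For $|w|\le r/q$ split into $W\le|w|<2W$, $W=2^i\le r/q$, $i\ge0$. Put $T=r/W\ge q$. Then $\alpha\le2T$, and for each $(w,\alpha)$ there are at most $2T+1\le3T$ values of $n$. For $\delta\in\{\frac14,\frac18,\dots\}$ let
$$V_\delta=\{(w,\kappa)\in\mathbb Z^3:|w|<2W,\ |\kappa-\theta\cdot w|\le\delta\}.$$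
As $\delta\downarrow0$ these finite nested sets stabilize to a subset of the plane $\kappa=\theta\cdot w$. So if $V_{1/4}$ or some later $V_\delta$ is considered, eventually the span has dimension $\le2$, and there is a largest $\delta$ in the list for which $V_\delta$ spans a space of dimension $\le2$; call it $\delta_W$.

**Step 4: $\|\theta\cdot w\|>\delta_W$; volume suffices.** As $\|\theta\cdot w\|\le\frac14$, there is a dyadic $\delta$ with $\delta_W<\delta\le\frac14$ and $\delta/2<\|\theta\cdot w\|\le\delta$. For such $\delta$, $V_\delta$ spans $\mathbb R^3$ and contains $0$, so it contains four affinely independent points, and it is the set of lattice points of a bounded convex set of volume $\pi(2W)^2\cdot2\delta=8\pi W^2\delta$. By (B), $\#V_\delta\le CW^2\delta$. For each $w$ there are at most $\min(\frac1{2\delta},2T)$ values of $\alpha$, because $\alpha\le\frac1{4\|\theta\cdot w\|}<\frac1{2\delta}$, and at most $3T$ values of $n$ for each. The total at scale $W$ is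
$$\le\sum_\delta CW^2\delta\min(\delta^{-1},T)\,T\le CW^2T(1+\log T)=CrW(1+\log(r/W)),$$
because dyadic $\delta\ge1/T$ contribute $1$ each to $\sum_\delta\delta\min(\delta^{-1},T)$, and the $\delta<1/T$ contribute a geometric series of size $O(1)$. Each interval $(r2^{-j-1},r2^{-j}]$, $j\ge0$, contains at most one dyadic $W$, so the sum over $W\le r$ is at most $Cr^2\sum_j2^{-j}(1+j)\le Cr^2$.

**Step 5: $\|\theta\cdot w\|\le\delta_W$; residues enter.** If $(\alpha,n)$ is admissible for $w$, then $(\alpha,n)\bmod q$ is counted by $F(w,\kappa_w)$: $n$ and $n-\alpha w=n'$ reduce into $P_q$, and $2B(n,w)=\kappa_w+\alpha Q(w)$. Conversely, for each $(\alpha,z)$ counted there, at most $2T/q+1$ integers in $[1,2T]$ have the given class of $\alpha$. For each of them $n=n_0+\beta w^\perp$ with $\beta$ in an interval of length $\le2r/|w|\le2T$, and by injectivity of $\beta\mapsto\beta w^\perp$ modulo $q$ the condition $n\equiv z$ leaves at most one class of $\beta$, hence at most $2T/q+1$ values of $n$. As $T\ge q$,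 $w$ contributes at most
$$(2T/q+1)^2F(w,\kappa_w)\le9(T/q)^2F(w,\kappa_w).$$
Let $\mathcal U$ be the set of primitive $w$ with $W\le|w|<2W$, $|w|\le r/q$, $\|\theta\cdot w\|\le\delta_W$.

If $\mathcal U$ lies on a line through $0$, then $|\mathcal U|\le2$, and with at most $2T\cdot3T$ pairs $(\alpha,n)$ for each $w$ the contribution is $\le CT^2=Cr^2/W^2$.

Otherwise there are two independent $w,\tilde w\in\mathcal U$. Their lifts $(w,\kappa_w),(\tilde w,\kappa_{\tilde w})$ belong to $V_{\delta_W}$ and are independent, so they span $\mathrm{span}\,V_{\delta_W}$, which has dimension at most $2$. As $w,\tilde w$ are independent, this span is a plane $\{(x,\theta'\cdot x)\}$, with $\theta'\in\mathbb Q^2$ because it is spanned by integer vectors. So $\kappa_w=\theta'\cdot w$ for all $w\in\mathcal U$, and $\mathcal U\subset\{w:\theta'\cdot w\in\mathbb Z\}$. Lemma 5 bounds the contribution by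
$$9(T/q)^2\Big(CW^2\prod_{p\mid q}D_p+C_qW\Big)\le C\,\Pi_qr^2+C_qr^2/W .$$

**Step 6: sum.** There are $O(\log2r)$ dyadic values of $W$, and $\sum_W(W^{-1}+W^{-2})\le C$. Adding Steps 2, 4 and 5 gives the claim. $\square$

For very distant apexes a crude count is enough.

**Lemma 7.** For $c\in\mathbb R^2$, $N\ge2$, $H>0$:
$$\#\{(n,n')\in(\mathbb Z^2)^2:|n|,|n'|\le N,\ n\ne n',\ |Q(n-c)-Q(n'-c)|\le H\}\le C(HN^2+N^2\log2N).$$

*Proof.* By (6.1), for given $w$ and $\alpha\le2N/|w|$ we need $|\kappa-\theta\cdot w|\le H/\alpha$, so there are at most $2H/\alpha+1$ values of $\kappa$, and for each at most $2N/|w|+1\le4N/|w|$ values of $n$. Summing over $\alpha$, the count is at most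
$$\sum_{1\le|w|\le2N}\frac{4N}{|w|}\Big[2H\Big(1+\log\frac{2N}{|w|}\Big)+\frac{2N}{|w|}\Big].$$
A shell $N2^{-j}<|w|\le N2^{1-j}$ contains $O(N^24^{-j})$ nonzero integer points. So $\sum_w\frac1{|w|}(1+\log\frac{2N}{|w|})\le C\sum_jN2^{-j}(2+j)\le CN$, and $\sum_w|w|^{-2}\le C\log2N$. $\square$

## 8. Counting rectangles

**Lemma 8.** Let $E_N$ be the number of $(n_1,\dots,n_4)\in\Lambda^4$ satisfying (5.1). For $N\ge N_0(q)$,
$$E_N\ge c\,N^4(\log N)\,q^{-4}\,2^k\prod_{p\mid q}\Big(1-\frac1p\Big)\Big(1+\frac3p\Big).$$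

*Proof.*

**Step 1: a supply of rectangles.** For $w$ primitive with $|w|\le N/4q$, integers $1\le\alpha,\beta\le N/(4|w|)$ and $z\in[0,N/4)^2\cap\mathbb Z^2$, let
$$n_1=z,\quad n_2=z+\alpha w+\beta w^\perp,\quad n_3=z+\alpha w,\quad n_4=z+\beta w^\perp .$$
The first equation of (5.1) is clear, the second holds since $B(w,w^\perp)=0$, and $|n_j|\le\frac{\sqrt2}4N+\frac12N<N$. Distinct $(w,\alpha,\beta,z)$ give distinct quadruples: $n_1=z$, then $n_3-n_1=\alpha w$ determines $\alpha$ and $w$, and $n_4-n_1$ determines $\beta$.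

**Step 2: reduce to residues.** Each class of $\alpha$ or of $\beta$ modulo $q$ occurs at least $\lfloor N/(4q|w|)\rfloor\ge N/(8q|w|)$ times, since $N/(4q|w|)\ge1$. Each class of $z$ occurs at least $\lfloor N/4q\rfloor^2\ge(N/8q)^2$ times. Therefore
$$E_N\ge\frac{N^4}{(8q)^4}\sum_{w\text{ prim},\,|w|\le N/4q}\frac{G(w)}{|w|^2}, \tag{8.1}$$
$$G(w)=\#\{(\alpha,\beta,z)\bmod q:\ z,\ z+\alpha w,\ z+\beta w^\perp,\ z+\alpha w+\beta w^\perp\in P_q\}=\prod_{p\mid q}G_p(w).$$

**Step 3: primitive vectors in a residue class.** This produces the logarithm. Let $x\in(\mathbb Z/q)^2$ be nonzero modulo every $p\mid q$, and let $r_x(s)$ be the number of primitive $w\equiv x$ modulo $q$ with $|w|\le s$, $s\ge1$. The number of all $w\equiv x$ with $|w|\le s$ is $\pi s^2/q^2+O_q(s)$. Such a $w$ is nonzero and not divisible by any $p\mid q$, so if it is not primitive it is divisible by some prime $\ell\le s$ with $\ell\nmid q$. For given $\ell$ these are $w=\ell w'$ with $w'\equiv\ell^{-1}x$, $|w'|\le s/\ell$, and their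 number is $\pi s^2/(\ell q)^2+O_q(s/\ell+1)$. Hence
$$r_x(s)\ge\frac{\pi s^2}{q^2}\Big(1-\sum_{\ell\text{ prime}}\ell^{-2}\Big)-C_qs\log(2s) .$$
Since $\sum_\ell\ell^{-2}\le\frac14+\sum_{j\ge1}(2j+1)^{-2}=\frac14+\frac{\pi^2}8-1<\frac12$ and $\frac\pi2>1$, we get $r_x(s)\ge s^2/q^2$ for $s\ge s_0=s_0(q)\ge1$. As $|w|^{-2}\ge\int_{|w|}^{Z}2s^{-3}ds$ for $|w|\le Z$,
$$\sum_{w\equiv x\text{ prim},\,|w|\le Z}|w|^{-2}\ge\int_{s_0}^{Z}2r_x(s)s^{-3}ds\ge2q^{-2}\log(Z/s_0)\ge q^{-2}\log Z\qquad(Z\ge s_0^2).$$
With $Z=N/4q$ and $N$ large, $\log Z\ge\frac12\log N$. Grouping (8.1) by classes $x$ nonzero modulo every $p$,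
$$E_N\ge c\,N^4(\log N)\,q^{-4}\prod_{p\mid q}\Big(p^{-2}\sum_{x\in\mathbb F_p^2,\,x\ne0}G_p(x)\Big).$$

**Step 4: the local count.** We show $\sum_{x\ne0}G_p(x)\ge2(p^2-1)+2(p-1)+2(p-1)=2(p-1)(p+3)$. The solutions with $\alpha=\beta=0$ give two $z$ for each $x\ne0$. With $\beta=0\ne\alpha$ there are two solutions for each $x=\tau e_1$, $\tau\ne0$, namely $(\alpha,z)=(1/\tau,0)$ and $(-1/\tau,e_1)$. With $\alpha=0\ne\beta$ there are two for each $x=\tau e_2$, $\tau\ne0$, where $x^\perp=-\varepsilon\tau e_1$. Dividing by $p^2$ gives the factor $2(1-\frac1p)(1+\frac3p)$. $\square$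

Compare with Section 6: a rectangle can use the difference $e_1$ along either of its two sides, and each way adds $\frac1p$ relative to the main term $2(p^2-1)$. An isosceles count gains only once. For $p=3$ the two sums are $24=2\cdot12$ and at most $10$, and $12/10=(p+3)/(p+2)$.

## 9. The test function and the end of the proof of Theorem 1

Fix $q$. Let $K=\max(2,\Pi_q^{-1})$, $\rho=\frac1{20(K+1)N}$, and let $N$ be large in terms of $q$. Let $\chi\in C_c^\infty(B(0,1))$, $0\le\chi\le1$, $\chi=1$ on $B(0,\frac12)$, and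
$$\varphi(\eta)=\sum_{n\in\Lambda}\chi\big((\eta-n)/\rho\big).$$
The bumps are disjoint, so
$$\|\varphi\|_2^2\le\pi\rho^2|\Lambda|\le C\rho^2N^22^kq^{-2}. \tag{9.1}$$

**Lemma 9.** $Y(u)\le\rho^3N\,(C\,\Pi_q\log2N+C_q)$.

*Proof.* By (4.1) it suffices to bound $\int\Theta_c^2$ for each $c$. Write $\Theta_c=\sum_{n\in\Lambda}\mu_n$, where $\mu_n$ is the density of the pushforward of the $n$-th bump under $Q(\cdot-c)$.

**Step 1: isolate a bump at the critical point.** At most one $n=n_*\in\Lambda$ has $|n_*-c|<2\rho$, since $4\rho<1$. Then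
$$\int\Theta_c^2\le2\int\mu_{n_*}^2+2\int\Big(\sum_{|n-c|\ge2\rho}\mu_n\Big)^2,$$
the first term being absent if there is no $n_*$. The bump at $n_*$ is supported in $B(c,3\rho)$, so $\mu_{n_*}\le M(\cdot/9\rho^2)$ and $\int\mu_{n_*}^2\le9\rho^2\|M\|_2^2\le C\rho^2\le C_q\rho^3N$, because $\rho^{-1}=20(K+1)N$.

**Step 2: interactions of the other bumps.** Let $|n-c|\ge2\rho$ and choose $i$ with $|n_i-c_i|\ge|n-c|/\sqrt2$. On $B(n,\rho)$ the coordinate $\eta_i-c_i$ has constant sign and
$$|\partial_{\eta_i}Q(\eta-c)|=2|\eta_i-c_i|\ge2\big(|n-c|/\sqrt2-\rho\big)\ge(\sqrt2-1)|n-c| .$$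
For a fixed other coordinate the density in $\lambda$ is at most the reciprocal of this. Integrating over the other coordinate, an interval of length $2\rho$, gives $\|\mu_n\|_\infty\le\frac{2\rho}{(\sqrt2-1)|n-c|}\le5\rho/|n-c|$. Also $\|\mu_n\|_1\le\pi\rho^2$. Since $Q(\eta-c)-Q(n-c)=2B(\eta-n,n-c)+Q(\eta-n)$, the support of $\mu_n$ lies within $2\rho|n-c|+\rho^2$ of $Q(n-c)$. So for $n,n'$ at distance $\ge2\rho$ from $c$ and $R:=\max(|n-c|,|n'-c|)$ we have $\int\mu_n\mu_{n'}\le5\pi\rho^3/R\le16\rho^3/R$, and this integral vanishes unless $|Q(n-c)-Q(n'-c)|\le4\rho R+2\rho^2\le5\rho R$. Thus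
$$\int\Theta_c^2\le C_q\rho^3N+C\rho^3\sum\frac1R, \tag{9.2}$$
the sum over pairs $(n,n')\in\Lambda^2$ with $|n-c|,|n'-c|\ge2\rho$ and $|Q(n-c)-Q(n'-c)|\le5\rho R$. It remains to bound this sum by $N(C\Pi_q\log2N+C_q)$.

**Step 3: the diagonal $n=n'$.** The $O(1)$ points with $2\rho\le|n-c|<1$ contribute $O(\rho^{-1})\le C_qN$. The others contribute $\sum_{|n|\le N,\,|n-c|\ge1}|n-c|^{-1}\le CN$: the points with $|n-c|\le N$ give $O(N)$, and the remaining $O(N^2)$ points give at most $N^{-1}$ each.

**Step 4: off the diagonal, $|c|\le KN$.** Here $R\ge\frac12$, as $|n-n'|\ge1$, and $5\rho R\le5\rho(K+1)N=\frac14$, which is the tolerance in Lemma 6. For $j\ge0$ consider the pairs with $2^{j-1}\le R\le2^j$. Both points lie in $B(c,2^j)\cap B(0,N)$ (closed discs), hence in a disc of radius $r_j=\min(2^j,N)$. By Lemma 6 the sum is at most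
$$\sum_{j\ge0}2^{1-j}\big(C\Pi_qr_j^2\log2N+C_qr_j^2\big)\le N(C\Pi_q\log2N+C_q),$$
because $\sum_j2^{-j}r_j^2\le\sum_{2^j\le N}2^j+\sum_{2^j>N}N^22^{-j}\le4N$.

**Step 5: off the diagonal, $|c|>KN\ge2N$.** Here $|c|/2\le R\le2|c|$. Lemma 7 with $H=10\rho|c|$ gives
$$\sum\frac1R\le\frac C{|c|}\big(\rho|c|N^2+N^2\log2N\big)\le C\Big(N+\frac{N\log2N}K\Big)\le C(N+\Pi_qN\log2N),$$
by the choice of $K$. $\square$

**Lower bound for $\|u\|_4^4$.** The purpose is to turn each rectangle into a region where the integrand of (4.2) is $1$. Use (4.2) with $h=2N\rho$. For a quadruple counted by $E_N$ put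
$$a_0=\frac{n_1+n_2}2=\frac{n_3+n_4}2,\qquad b_0=\frac{n_1-n_2}2,\qquad b_0'=\frac{n_3-n_4}2 .$$
Since $Q(n_1)+Q(n_2)=2Q(a_0)+2Q(b_0)$ and likewise for $n_3,n_4$, we have $Q(b_0)=Q(b_0')$; also $|b_0|,|b_0'|\le N$. If $a,b,b'$ are at distance less than $\rho/4$ from $a_0,b_0,b_0'$, the points $a\pm b$, $a\pm b'$ are within $\rho/2$ of $n_1,n_2,n_3,n_4$, so the four factors $\varphi$ equal $1$. Moreover $|Q(b)-Q(b_0)|\le2\cdot\frac\rho4N+\frac{\rho^2}{16}\le N\rho$, likewise for $b'$, so $|Q(b)-Q(b')|\le h$. Distinct quadruples give distinct points $(a_0,b_0,b_0')$ of $(\frac12\mathbb Z^2)^3$, so these regions, each of volume $c\rho^6$, are disjoint. By Lemma 8, for $N\ge N_0(q)$,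
$$\|u\|_4^4\ge c\,\rho^5N^{-1}E_N\ge c\,\rho^5N^3(\log N)\,q^{-4}2^k\prod_{p\mid q}\Big(1-\frac1p\Big)\Big(1+\frac3p\Big).$$

**The quotient.** With Lemma 9 and (9.1), all powers of $\rho$ and $N$ and the factor $2^k$ cancel:
$$\frac{\|u\|_4^4}{Y(u)\|\varphi\|_2^2}\ge\frac{c\,(\log N)\,q^{-2}\prod_{p\mid q}(1-\frac1p)(1+\frac3p)}{C\,\Pi_q\log2N+C_q}\ \xrightarrow[N\to\infty]{}\ c'\prod_{p\mid q}\frac{1+3/p}{1+2/p}=c'\prod_{p\mid q}\frac{p+3}{p+2},$$
with $c'>0$ absolute. The constant $C_q$ disappears because $q$ is fixed while $N\to\infty$. Take $q=\prod_{3\le p\le P}p$ and let $P\to\infty$. The product $\prod(1+\frac1{p+2})$ diverges because $\sum1/p=\infty$. This proves Proposition 4 and, with Proposition 3, Theorem 1. $\blacksquare$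

## 10. Dimensions four and higher by tensoring

The case $d=2$ of Theorem 2 was proved in Section 1, and $d=3$ is Theorem 1. Let $d\ge4$, so $m\ge3$. The purpose of the argument is to make the extra variables spectators by giving them a very small frequency support.

If (1.1) held with constant $A$, Proposition 3 would give $\|u\|_4^4\le2A\,Y(u)\|\varphi\|_2^2$ for all $0\le\varphi\in C_c^\infty(\mathbb R^m)$, with some $Q=\eta_1^2+\varepsilon_2\eta_2^2+Q''(\eta'')$. Take
$$\varphi(\eta)=\varphi_2(\eta_1,\eta_2)\,\psi(\eta''/s),\qquad0\le\varphi_2\in C_c^\infty(\mathbb R^2),$$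
with a fixed $0\le\psi\in C_c^\infty(\mathbb R^{m-2})$, $\psi\ne0$, and $s>0$. Then $u=u_2(y_1,y_2,t)\,s^{m-2}v(sy'',s^2t)$, where $u_2$ is built from $\varphi_2$ and $\eta_1^2+\varepsilon_2\eta_2^2$, and $v(y'',t)=\int\psi(\zeta)e^{i(y''\cdot\zeta+tQ''(\zeta))}d\zeta$.

Since $|v|\le\|\psi\|_1$, we have $Y(u)\le s^{2(m-2)}\|\psi\|_1^2Y(u_2)$. Also $\|\varphi\|_2^2=s^{m-2}\|\varphi_2\|_2^2\|\psi\|_2^2$. Substituting $sy''\to y''$,
$$\|u\|_4^4=s^{3(m-2)}\int|u_2(y_1,y_2,t)|^4\,|v(y'',s^2t)|^4\,dy\,dt,$$
and since $v$ is continuous, Fatou's lemma gives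
$$\liminf_{s\to0}s^{-3(m-2)}\|u\|_4^4\ge\|u_2\|_4^4\,\|v(\cdot,0)\|_4^4 .$$
Dividing the assumed inequality by $s^{3(m-2)}$ and letting $s\to0$,
$$\|u_2\|_4^4\,\|v(\cdot,0)\|_4^4\le2A\,\|\psi\|_1^2\|\psi\|_2^2\;Y(u_2)\,\|\varphi_2\|_2^2\qquad\text{for all }\varphi_2\ge0 .$$
Here $v(\cdot,0)$ is the Fourier transform of a nonzero function in $C_c^\infty$, so $0<\|v(\cdot,0)\|_4<\infty$. This bounds the quotient of Proposition 4 for the form $\eta_1^2+\varepsilon_2\eta_2^2$, which contradicts that proposition. So (1.1) fails for every $S$ when $d\ge4$, and Theorem 2 is proved. $\blacksquare$
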